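\title{Presburger arithmetic with unary counting quantifiers is not elementary}

\begin{abstract}
We consider Presburger arithmetic extended by the counting quantifier $\exists^{=x}y$ (``exactly $x$ many $y$'') or by $\exists^{\ge x}y$ (``at least $x$ many $y$''), and we show that neither extension can be decided in elementary time. This answers a question posed by Chistikov, Haase and Mansutti. Both decision problems are TOWER-complete, and for each fixed $d\ge1$ the sentences with at most $d$ nested counting quantifiers form a problem that is hard for $(d+2)$-NEXPTIME and lies in $(d+2)$-EXPSPACE. The mechanism is the following. If divisibility by $P$ is definable, then one counting quantifier defines the product $x\cdot t$ for all $t\le P$, and this makes divisibility by $\operatorname{lcm}(1,\dots,P)\ge2^{P-2}$ definable.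
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Presburger arithmetic is the first-order theory of the integers with addition and order. We study two extensions of it by a \emph{unary counting quantifier}, that is, a quantifier that binds one variable $y$ and compares the number of witnesses with the value of another variable $x$. For integer values of $x,z_1,\dots,z_n$,
\begin{itemize}
\item $\exists^{\ge x}y\,\Psi(x,y,z_1,\dots,z_n)$ is true if the number of integers $y$ satisfying $\Psi$ is at least $x$; an infinite number counts as at least every integer;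
\item $\exists^{=x}y\,\Psi(x,y,z_1,\dots,z_n)$ is true if this number is finite and equal to $x$.
\end{itemize}
The variables $x$ and $y$ are distinct. The logic $\mathrm{PA}^{=}$ is built from Presburger atoms by Boolean connectives, the ordinary quantifiers $\exists,\forall$, and $\exists^{=x}y$; the logic $\mathrm{PA}^{\ge}$ is built in the same way with $\exists^{\ge x}y$. Counting quantifiers may be nested and freely combined with ordinary quantifiers. The decision problem of either logic asks whether a given sentence is true in $\mathbb Z$.

Presburger arithmetic has a quantifier elimination procedure that runs in triply exponential time (Oppen). The logic $\mathrm{PA}^{=}$ is decidable by quantifier elimination (Apelt; Schweikardt). There is also a quantifier elimination procedure for $\exists^{\ge x}y$, which covers $\exists^{=x}y$ as well, but a priori it runs in non-elementary time. For the threshold quantifier $\exists^{\ge c}y$, where $c\in\mathbb N$ is a constant written in binary, the corresponding extension is decidable in triply exponential time. Chistikov, Haase and Mansutti \cite{CHM} pose the following problem,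 for which no elementary upper bound and no lower bound stronger than those for plain Presburger arithmetic (Berman) had been established.

\medskip
\noindent\textbf{Problem.} \emph{Can $\mathrm{PA}^{=}$, or $\mathrm{PA}^{\ge}$, be decided by an algorithm with elementary running time?}
\medskip

One would guess that the answer is yes. Counting quantifiers can be eliminated, so they define no new sets. The number of integers in an interval that satisfy a congruence condition is, up to a bounded periodic correction, a linear function of the endpoints, so counting seems to stay close to the arithmetic that is already present. And counting up to a constant threshold stays within the triply exponential time bound of plain Presburger arithmetic. Nevertheless the answer is no for both logics.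

\subsection{Results}

Put $\exp_0(a)=a$ and $\exp_{k+1}(a)=2^{\exp_k(a)}$, and put $\mathrm{tow}(0)=1$ and $\mathrm{tow}(k+1)=2^{\mathrm{tow}(k)}$. \emph{Elementary time} means time $O(\exp_h(n))$ for some fixed $h$, where $n$ is the length of the input. The \emph{counting depth} of a formula is the maximal number of nested counting quantifiers in it. Constants in formulas are written in binary.

\begin{theorem}\label{thm:main}
Neither $\mathrm{PA}^{=}$ nor $\mathrm{PA}^{\ge}$ is decidable in elementary time.
\end{theorem}

The sharper form of the result uses the classes $k\text{-NEXPTIME}=\bigcup_c\mathrm{NTIME}(\exp_k(n^c))$ and $k\text{-EXPSPACE}=\bigcup_c\mathrm{DSPACE}(\exp_k(n^c))$, and the class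
\[
\mathrm{TOWER}=\bigcup_{f\text{ elementary}}\mathrm{DTIME}\bigl(\mathrm{tow}(f(n))\bigr)
\]
of Schmitz \cite{Schmitz}. The letter $N$ denotes the length of a sentence.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] For each fixed $d\ge1$ and for each of the two logics, the sentences of counting depth at most $d$ form a problem that is hard for $(d+2)$-\textup{NEXPTIME} under polynomial-time reductions and decidable in space $\exp_{d+2}(O(N))$, hence in $(d+2)$-\textup{EXPSPACE}. Thus a set of sentences of bounded counting depth is decidable in elementary time, and every additional level of counting costs exactly one exponential, up to the gap between nondeterministic time and space.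
\item[(2)] Both full logics are decidable in time $\mathrm{tow}(2N)$ for large $N$. There is $\varepsilon>0$ such that $\mathrm{PA}^{=}$ is not decidable in time $\mathrm{tow}(\lfloor\varepsilon N\rfloor)$. The same holds for $\mathrm{PA}^{\ge}$ if $\leftrightarrow$ is one of the primitive Boolean connectives; with only $\wedge,\vee,\neg$ it holds with $\mathrm{tow}(\lfloor\varepsilon\log N\rfloor)$ in place of $\mathrm{tow}(\lfloor\varepsilon N\rfloor)$. The hard sentences use a fixed finite set of variables.
\item[(3)] Both problems are complete for $\mathrm{TOWER}$ under elementary reductions.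
\end{enumerate}
\end{theorem}

\subsection{Coefficients and moduli}

A quantifier-free description of a Presburger set contains two kinds of numbers that matter here: the coefficients of the linear inequalities and the moduli of the congruences. An ordinary quantifier turns a coefficient into a modulus: $\exists y\,(v=ky)$ says that $k$ divides $v$. If the products $xt$ are available for all $t\le P$, two ordinary quantifiers do much more: $\forall t\,(1\le t\le P\to\exists x\;v=xt)$ says that $v$ is divisible by
\[
\Lambda(P)=\operatorname{lcm}(1,\dots,P),
\]
a modulus that is exponential in $P$. In plain Presburger arithmetic the process stops there. When an ordinary quantifier is eliminated, the bound on the new coefficients depends only on the bound on the old coefficients (Lemma~\ref{lem:exists}), so a large modulus never produces a large coefficient.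

A counting quantifier goes in the opposite direction. The interval $[0,u)$ contains at least $x\ge1$ multiples of $M$ exactly when it contains $M(x-1)$, so
\[
\exists^{\ge x}y\,\bigl(0\le y<u\wedge y\equiv0\ (\mathrm{mod}\ M)\bigr)\iff x\le0\ \vee\ u>M(x-1).
\]
The modulus $M$ has become a coefficient. This closes a cycle from moduli to coefficients and back to exponentially larger moduli, and each turn of the cycle costs one counting quantifier and a constant number of symbols.

Section~\ref{sec:gadget} carries out one turn of the cycle and iterates it. The result is a formula of length $O(k)$ that multiplies by numbers up to $\mathrm{tow}(k)$. Section~\ref{sec:coding} uses bounded multiplication to describe long computations of Turing machines, and Sections~\ref{sec:lower} and~\ref{sec:depth} derive the lower bounds. Sections~\ref{sec:types} and~\ref{sec:upper} show that the cycle is the only source of growth, which gives the upper bounds.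

\section{Conventions and tools}\label{sec:tools}

\subsection{Formulas}

All variables range over $\mathbb Z$. Terms are built from variables and integer constants by addition, subtraction, and multiplication of a term by a constant. Atoms have the form $t=t'$, $t\le t'$, $t<t'$, or $t\equiv t'\pmod m$ with a constant $m\ge1$. The connectives are $\wedge,\vee,\neg$, and possibly $\leftrightarrow$; we write $\phi\to\psi$ for $\neg\phi\vee\psi$. The length $|\phi|$ is the number of symbols of $\phi$ over a fixed finite alphabet. The lower bounds use no congruence atoms. We write $P\mid v$ if $v$ is an integer multiple of $P$, and $\log$ is the logarithm to base $2$.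

Two devices keep formulas short and the set of variables fixed. Let $\phi(\bar u)$ be a formula with free variables $\bar u$, and let $\bar t,\bar t_1,\dots,\bar t_j$ be tuples of terms that contain no variable from $\bar u$. First, $\phi(\bar t)$ stands for $\exists\bar u\,(\bar u=\bar t\wedge\phi(\bar u))$, so $\phi$ is never rewritten. Second, a conjunction of instances needs only one copy of $\phi$:
\begin{equation}\label{eq:share}
\phi(\bar t_1)\wedge\dots\wedge\phi(\bar t_j)\iff\forall\bar u\,\bigl([\bar u=\bar t_1\vee\dots\vee\bar u=\bar t_j]\to\phi(\bar u)\bigr).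
\end{equation}

We build all hard sentences in $\mathrm{PA}^{=}$ and then translate them.

\begin{lemma}\label{lem:translate}
Fix a finite set $V$ of variables and a variable $x'\notin V$. Every $\mathrm{PA}^{=}$ sentence $\phi$ over $V$ of length $N$ and counting depth $d$ is equivalent to a $\mathrm{PA}^{\ge}$ sentence over $V\cup\{x'\}$ of counting depth $d$ and length $O(2^dN)$. If $\leftrightarrow$ is primitive, length $O(N)$ suffices. In both cases the new sentence is computable in time polynomial in its length.
\end{lemma}

\begin{proof}
If $x'$ is not free in $\Psi$ and differs from $x$ and $y$, then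
\begin{equation}\label{eq:star}
\exists^{=x}y\,\Psi\iff\exists^{\ge x}y\,\Psi\ \wedge\ \exists x'\,\bigl(x'=x+1\wedge\neg\exists^{\ge x'}y\,\Psi\bigr).
\end{equation}
Indeed, if the number $\nu$ of witnesses is finite, the right side says $x\le\nu<x+1$, that is, $\nu=x$; this includes the case $x<0$, where both sides are false. If the number is infinite, both sides are false as well. Apply \eqref{eq:star} from the inside out. After each replacement $x'$ is bound, so the same name serves for all quantifiers. Each replacement doubles $\Psi$ and adds $O(1)$ symbols, so the length is $O(2^dN)$, and the depth is unchanged. With $\leftrightarrow$ we use instead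
\[
\forall x'\,\bigl((x'=x\vee x'=x+1)\to(x'=x\leftrightarrow\exists^{\ge x'}y\,\Psi)\bigr).
\]
For $x'=x$ this demands $\exists^{\ge x}y\,\Psi$, and for $x'=x+1$ it demands that there be fewer than $x+1$ witnesses. So it is equivalent to the right side of \eqref{eq:star}, and it contains $\Psi$ once.
\end{proof}

The device \eqref{eq:share} does not remove the doubling in \eqref{eq:star}, because one copy of $\exists^{\ge\cdot}y\,\Psi$ occurs positively and the other negatively. This is the reason for the weaker bound in Theorem~\ref{thm:sharp}(2) when $\leftrightarrow$ is not available.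

\subsection{Complexity}

$\mathrm{DTIME}(f)$, $\mathrm{NTIME}(f)$ and $\mathrm{DSPACE}(f)$ refer to multitape Turing machines with resource bound $O(f(n))$. A function $f:\mathbb N\to\mathbb N$ is \emph{elementary} if it is computable in elementary time from $n$ in unary; then $f(n)\le\exp_h(n)$ for some $h$ and all large $n$. An elementary reduction is a many-one reduction computable in elementary time. A function $f$ is \emph{time-constructible} if the binary expansion of $f(n)$ is computable from $n$ in unary in time $O(f(n))$. We use two textbook facts.
\begin{itemize}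
\item \emph{Time hierarchy theorem} (Hartmanis--Stearns). If $f$ is time-constructible and $f'(n)^2/f(n)\to0$, then some language lies in $\mathrm{DTIME}(f)\setminus\mathrm{DTIME}(f')$.
\item A deterministic machine that halts on every input and uses space $S(n)\ge n$ runs in time $2^{O(S(n))}$.
\end{itemize}
Let $\kappa(n)\ge n$ be computable in polynomial time. Then $\mathrm{tow}(\kappa(n))$ is time-constructible, since the binary expansion of $\mathrm{tow}(j+1)$ is a one followed by $\mathrm{tow}(j)$ zeros and is produced by counting down from $\mathrm{tow}(j)$. Moreover $s^2/2^s\to0$ as $s=\mathrm{tow}(\kappa(n)-1)\to\infty$. Hence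
\begin{equation}\label{eq:hier}
\mathrm{DTIME}\bigl(\mathrm{tow}(\kappa(n))\bigr)\setminus\mathrm{DTIME}\bigl(\mathrm{tow}(\kappa(n)-1)\bigr)\ne\emptyset .
\end{equation}
We also use the identity $\exp_k(\mathrm{tow}(j))=\mathrm{tow}(j+k)$ and, for $h\ge1$ and $a\ge0$, the inequalities
\begin{equation}\label{eq:exp}
\exp_h(a+1)\ge2\exp_h(a),\qquad\exp_{h+1}(a+1)\ge\exp_{h+1}(a)^2 .
\end{equation}
The first is an equality for $h=1$; the first for $h$ gives the second for $h$; and the second for $h$ gives the first for $h+1$, because $\exp_{h+1}(a)\ge2$.

\section{From divisibility by $P$ to divisibility by $\Lambda(P)$}\label{sec:gadget}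

\subsection{One function that multiplies}

Suppose that divisibility by $P$ is definable. Cut the interval $[0,Px)$ into $x$ blocks of length $P$ and mark the first $t$ points of each block. If $t\le P$, then $xt$ points are marked, and the marked set is described by addition, order and divisibility by $P$. One count therefore multiplies $x$ by $t$. For $P\ge1$ define $g_P:\mathbb Z^2\to\mathbb N$ by
\[
g_P(u,s)=\#\bigl\{y:\ 0\le y<u\text{ and }v\le y<v+s\text{ for some }v\ge0\text{ with }P\mid v\bigr\}.
\]
To use the product we must also recognize the admissible endpoints $u=Px$, recover $x$ from $u$, and recognize the admissible factors $t\le P$. All three can be read off from $g_P$ itself. This matters because a recursion that calls a single formula can use \eqref{eq:share}.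

\begin{example}\label{ex:three}
Let $P=3$ and $g=g_3$, and take $u=12$, so that $x=4$. For $s=1$ the marked points are $0,3,6,9$, so $g(12,1)=4=x$. For $s=2$ they are $0,1,3,4,6,7,9,10$, so $g(12,2)=8=4\cdot2$. For $s=3$ all points are marked and $g(12,3)=12=4\cdot3$. For $s=5$ the windows overlap, and $g(12,5)=12\ne4\cdot5$: the product is wrong once $s>P$. The function detects this range, since $g(t,1)\le1$ for $t\le3$ and $g(t,1)\ge2$ for $t\ge4$. It also detects the admissible endpoints, since $u\mapsto g(u,1)$ takes the values $0,1,1,1,2,2,2,3,\dots$ at $u=0,1,2,\dots$ and jumps exactly after the multiples of $3$.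

Now ask, for a given $v\ge0$, that for each $t\in\{1,2,3\}$ there be an admissible endpoint $r$ with $g(r,t)=v$. For $v=6$ we can take $g(18,1)=g(9,2)=g(6,3)=6$. For $v=8$ the value $t=3$ fails, because $g(3x,3)=3x\ne8$. The condition says that $1,2,3$ all divide $v$, so we have passed from the modulus $3$ to the modulus $\Lambda(3)=6$. The next turn gives $\Lambda(6)=60$.
\end{example}

\begin{lemma}\label{lem:g}
Let $P\ge1$ and $g=g_P$.
\begin{enumerate}
\item[(a)] $g(u+1,1)\ne g(u,1)$ if and only if $u\ge0$ and $P\mid u$.
\item[(b)] For $t\ge0$ we have $g(t,1)\le1$ if and only if $t\le P$.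
\item[(c)] If $x\ge0$ and $0\le t\le P$, then $g(Px,t)=xt$. In particular $g(Px,1)=x$.
\end{enumerate}
\end{lemma}

\begin{proof}
The value $g(u,1)$ is the number of multiples of $P$ in $[0,u)$. For $u\ge0$ it changes from $u$ to $u+1$ exactly when $P\mid u$, and for $u<0$ both values are $0$; this is (a). The interval $[0,t)$ contains two multiples of $P$ exactly when it contains $P$; this is (b). For (c), let $0\le y<Px$ and write $y=Pj+\rho$ with $0\le\rho<P$. A multiple $v\le y$ of $P$ other than $Pj$ satisfies $v\le Pj-P$, so $v+t\le Pj\le y$ because $t\le P$, and $v$ is not a witness for $y$. Hence $y$ is counted if and only if $v=Pj$ is a witness, that is, if and only if $\rho<t$. This holds for $t$ points in each of the $x$ blocks $[Pj,Pj+P)$.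
\end{proof}

\begin{lemma}\label{lem:lcmstep}
Let $P\ge1$, $g=g_P$ and $v\ge0$. Then $\Lambda(P)\mid v$ if and only if for every integer $t$ there is an integer $r$ with
\begin{equation}\label{eq:lcmstep}
t\le0\ \ \vee\ \ g(t,1)\ge2\ \ \vee\ \ \bigl(g(r+1,1)\ne g(r,1)\ \wedge\ g(r,t)=v\bigr).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:g}(b), the first two disjuncts fail exactly when $1\le t\le P$. For such $t$, parts (a) and (c) show that the third disjunct holds for some $r$ if and only if $v=xt$ for some $x\ge0$; since $v\ge0$, this means $t\mid v$. Finally, $\Lambda(P)\mid v$ if and only if $t\mid v$ for all $1\le t\le P$.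
\end{proof}

The step from $P$ to $\Lambda(P)$ gains an exponential.

\begin{lemma}\label{lem:lcm}
$\Lambda(n)\ge2^{n-2}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $m=\lfloor(n-1)/2\rfloor$, so that $n-2\le2m$ and $2m+1\le n$. Consider
\[
I=\int_0^1x^m(1-x)^m\,dx=\sum_{j=0}^m\binom mj\frac{(-1)^j}{m+j+1}.
\]
All denominators are at most $2m+1$, so $\Lambda(2m+1)\,I$ is an integer. It is positive, hence at least $1$. Since $x(1-x)\le1/4$ on $[0,1]$, we have $I\le4^{-m}$. Therefore $\Lambda(n)\ge\Lambda(2m+1)\ge4^m\ge2^{n-2}$.
\end{proof}

\subsection{Iteration}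

Let $P_0\ge1$ and let $D_0(v)$ be a formula without counting quantifiers, with $v$ as its only free variable, such that for $v\ge0$ it holds exactly when $P_0\mid v$. Put $P_{k+1}=\Lambda(P_k)$. We define $\mathrm{PA}^{=}$ formulas $G_k(u,s,w)$ and $D_{k+1}(v)$ for $k\ge0$. The formula $G_k(u,s,w)$ is
\[
\exists^{=w}y\,\bigl[\,0\le y<u\ \wedge\ \exists v\,\bigl(0\le v\le y\wedge y<v+s\wedge D_k(v)\bigr)\bigr],
\]
and $D_{k+1}(v)$ is
\begin{align*}
\forall t\,\exists r\,\exists a_1\exists a_2\exists a_3\exists a_4\,\Bigl(&\bigl[\,t\le0\ \vee\ a_1\ge2\ \vee\ (a_2\ne a_3\wedge a_4=v)\bigr]\ \wedge\\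
\forall u\forall s\forall w\,\bigl(&\bigl[(u,s,w)=(t,1,a_1)\vee(u,s,w)=(r+1,1,a_2)\ \vee\\
&\ (u,s,w)=(r,1,a_3)\vee(u,s,w)=(r,t,a_4)\bigr]\to G_k(u,s,w)\bigr)\Bigr).
\end{align*}

\begin{proposition}\label{prop:G}
The formula $G_k(u,s,w)$ holds if and only if $w=g_{P_k}(u,s)$. It has counting depth $k+1$ and length $|D_0|+O(k+1)$, it uses only the variables of $D_0$ and eleven fixed variables, and it can be written down in time polynomial in $|D_0|+k$. If $P_0\ge a+3$ for some $a\ge2$, then $P_k\ge\exp_k(a)+3$ for all $k$.
\end{proposition}

\begin{proof}
We show by induction that $D_k(v)$ expresses $P_k\mid v$ for $v\ge0$. Suppose this holds for $k$, and let $g=g_{P_k}$. The bracket in $G_k$ defines the set counted by $g(u,s)$, because $D_k$ is applied only to $v\ge0$. This set lies in $[0,u)$ and is finite, so $G_k(u,s,w)$ says $w=g(u,s)$. By \eqref{eq:share}, the second conjunct of $D_{k+1}$ forces $a_1=g(t,1)$, $a_2=g(r+1,1)$, $a_3=g(r,1)$ and $a_4=g(r,t)$. These four values exist for all integers $t,r$, since $g$ is defined on all of $\mathbb Z^2$. With them, the first conjunct is \eqref{eq:lcmstep}, and Lemma~\ref{lem:lcmstep}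 shows that $D_{k+1}(v)$ expresses $P_{k+1}\mid v$ for $v\ge0$.

Each of $G_k$, $D_{k+1}$ arises from its predecessor by wrapping one copy of it in a fixed string, and only the step from $D_k$ to $G_k$ adds a counting quantifier. The variables $u,s,w,y,v,t,r,a_1,\dots,a_4$ are reused at every level. This is legitimate because $D_k$ has only $v$ free and $G_k$ has only $u,s,w$ free. This gives the claims on depth, length, variables and time.

For the growth, Lemma~\ref{lem:lcm} and induction give $P_{k+1}\ge2^{P_k-2}\ge2^{\exp_k(a)+1}=2\exp_{k+1}(a)$, and this is at least $\exp_{k+1}(a)+3$ because $\exp_{k+1}(a)\ge2^a\ge4$.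
\end{proof}

Some lower bound on $P_0$ is needed, since $\Lambda(1)=1$ and $\Lambda(2)=2$. The \emph{standard base} is $P_0=6$ with $D_0(v)$ equal to $\exists t\,(v=t+t+t+t+t+t)$. Taking $a=2=\mathrm{tow}(1)$, we obtain for this base
\begin{equation}\label{eq:growth}
P_k\ge\mathrm{tow}(k+1),\qquad|G_k|=O(k+1).
\end{equation}

\subsection{Bounded multiplication}

Let $G(u,s,w)$ be any formula that defines the graph of $g=g_P$. A condition such as $g(r+1,1)\ne g(r,1)$ abbreviates $\exists a\exists a'\,(G(r+1,1,a)\wedge G(r,1,a')\wedge a\ne a')$. Define
\begin{align*}
\mathrm{Small}(t)&:\quad t\ge0\wedge g(t,1)\le1,\\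
\mathrm{Mul}(x,t,z)&:\quad\mathrm{Small}(t)\wedge\exists r\,\bigl(g(r+1,1)\ne g(r,1)\wedge g(r,1)=x\wedge g(r,t)=z\bigr),\\
\mathrm{Div}(t,c)&:\quad t\ge1\wedge\exists x\,\mathrm{Mul}(x,t,c).
\end{align*}
By Lemma~\ref{lem:g}, $\mathrm{Small}(t)$ says $0\le t\le P$, and $\mathrm{Mul}(x,t,z)$ says that $x\ge0$, $0\le t\le P$ and $z=xt$. Only the second factor is bounded; the first is an arbitrary nonnegative integer. Hence, for $c\ge0$, $\mathrm{Div}(t,c)$ says that $1\le t\le P$ and $t\mid c$, with no bound on $c$.

\section{Bit strings and computation tableaux}\label{sec:coding}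

Throughout this section $G$ defines the graph of $g_P$. We want a short sentence that describes a computation whose length is comparable to $P$. The sentence has only a fixed number of variables, so a whole computation must be stored in a few integers, and single entries must be accessible. The formula $\mathrm{Div}$ offers such access: an integer $c$ of any size stores one bit for each member of a family of pairwise coprime moduli up to $P$, namely whether the modulus divides $c$.

\subsection{Bit predicates}

A \emph{bit predicate} is a formula $\mathrm{Bit}(c,i;e)$ obtained by inserting copies of $G$ into a fixed template; so it has length $O(|G|)$ and the counting depth of $G$. It has \emph{capacity} $m$ if there is a value $e\ge0$ such that for every $S\subseteq\{0,\dots,m-1\}$ some $c\ge0$ satisfies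
\[
\mathrm{Bit}(c,i;e)\iff i\in S\qquad(0\le i<m).
\]
Capacity $m$ implies capacity $m'$ for every $m'\le m$. The $i$-th modulus must be computable from $i$ by bounded multiplication, and an arithmetic progression is the simplest choice. Let $\mathrm{Bit}_1(c,i;e)$ be
\[
i\ge0\ \wedge\ \exists z\,\bigl(\mathrm{Mul}(e,i+1,z)\wedge\mathrm{Div}(z+1,c)\bigr).
\]
For $c,e\ge0$ it says that $1\le i+1\le P$, that $1+e(i+1)\le P$, and that $1+e(i+1)$ divides $c$. For instance, with $P=6$ and $e=2$ the first two moduli are $3$ and $5$, and $c=1,3,5,15$ code the four subsets of $\{0,1\}$.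

\begin{lemma}\label{lem:bit1}
If $m\ge1$ and $(m+1)!\le P$, then $\mathrm{Bit}_1$ has capacity $m$.
\end{lemma}

\begin{proof}
Take $e=m!$ and $\mu_j=1+je$ for $1\le j\le m$. Then $j\le P$ and $1<\mu_j\le1+m\cdot m!\le(m+1)!\le P$. The $\mu_j$ are pairwise coprime. Indeed, a prime $p$ dividing $\mu_i$ and $\mu_j$ with $i<j$ divides $(j-i)e$; since $j-i$ divides $e=m!$, the prime $p$ divides $e$, and then it divides $\mu_i-ie=1$, which is absurd. Given $S$, let $c=\prod_{i\in S}\mu_{i+1}$. If $i\in S$, then $\mu_{i+1}\mid c$. If $i\notin S$, then $\mu_{i+1}>1$ is coprime to $c$ and does not divide it.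
\end{proof}

\subsection{Machines and tableaux}

A machine \emph{in normal form} has one tape with cells $1,2,\dots$, a tape alphabet $\Gamma$ with a blank symbol, a state set $Q$ with initial state $q_0$ and accepting state $q_a$, and two transition functions $\delta_0,\delta_1:Q\times\Gamma\to Q\times\Gamma\times\{-1,0,1\}$, one of which is chosen at each step. The input is written in the first cells and the head starts on cell $1$. The head never moves left of cell $1$, and $\delta_b(q_a,\sigma)=(q_a,\sigma,0)$, so accepting configurations stay unchanged. The machine accepts an input if some run reaches $q_a$. By the standard simulation of several tapes on one tape, if $L\in\mathrm{NTIME}(f)$ with $f(n)\ge n$ (in particular if $L\in\mathrm{DTIME}(f)$), then some machine in normal form accepts exactly the words of $L$, each of them within $O(f(n)^2)$ steps.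

Fix such a machine $\mathcal M$ and let $\Delta=\Gamma\cup(Q\times\Gamma)\cup\{\#\}$. A configuration whose head and nonblank cells lie among the cells $1,\dots,T-2$ is coded by a row of $T$ symbols from $\Delta$: positions $0$ and $T-1$ hold $\#$, position $j$ holds the content of cell $j$, and the scanned position also holds the state. The next content of a position depends only on the position and its two neighbors. For $b\in\{0,1\}$ define $F_b:\Delta^3\to\Delta$ by the first applicable case:
\begin{itemize}
\item if $\beta=(q,\sigma)$ and $\delta_b(q,\sigma)=(q',\sigma',D)$, then $F_b(\alpha,\beta,\gamma)$ is $(q',\sigma')$ for $D=0$ and $\sigma'$ for $D\ne0$;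
\item if $\beta\in\Gamma$, $\alpha=(q,\sigma)$ and $\delta_b(q,\sigma)=(q',\sigma',1)$, then $F_b(\alpha,\beta,\gamma)=(q',\beta)$;
\item if $\beta\in\Gamma$, $\gamma=(q,\sigma)$ and $\delta_b(q,\sigma)=(q',\sigma',-1)$, then $F_b(\alpha,\beta,\gamma)=(q',\beta)$;
\item otherwise $F_b(\alpha,\beta,\gamma)=\beta$.
\end{itemize}

A $T\times T$ tableau is stored in one integer $c_\sigma$ for each $\sigma\in\Delta$, whose bit number $iT+j$ records whether $\sigma$ stands in row $i$ and column $j$. A further integer $h$ records the nondeterministic choices. Let $\mathrm{Bit}$ be a bit predicate and put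
\[
\mathrm{Cell}_\sigma(i,j):\quad\exists z\,\bigl(\mathrm{Mul}(i,T,z)\wedge\mathrm{Bit}(c_\sigma,z+j;e)\bigr).
\]
For a word $\omega=\omega_1\cdots\omega_n$ with $n\ge2$, the sentence $\mathrm{Acc}_{\mathcal M,\omega}$ says that there exist $T$ with $\mathrm{Small}(T)$ and $T\ge n+3$, and $e,h\ge0$ and $c_\sigma\ge0$ $(\sigma\in\Delta)$, such that the following hold.
\begin{enumerate}
\item[(A1)] For all $0\le i,j<T$, exactly one $\sigma$ satisfies $\mathrm{Cell}_\sigma(i,j)$.
\item[(A2)] For all $0\le j<T$, $\mathrm{Cell}_\sigma(0,j)$ holds with $\sigma=\#$ if $j\in\{0,T-1\}$, with $\sigma=(q_0,\omega_1)$ if $j=1$, with $\sigma=\omega_j$ if $2\le j\le n$, and with $\sigma$ blank if $n<j<T-1$.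
\item[(A3)] For all $i\ge0$ with $i+1<T$, both $\mathrm{Cell}_\#(i+1,0)$ and $\mathrm{Cell}_\#(i+1,T-1)$ hold; and for all $1\le j\le T-2$ and all $\alpha,\beta,\gamma\in\Delta$, if $\mathrm{Cell}_\alpha(i,j-1)$, $\mathrm{Cell}_\beta(i,j)$ and $\mathrm{Cell}_\gamma(i,j+1)$ hold, then $\mathrm{Cell}_{F_1(\alpha,\beta,\gamma)}(i+1,j)$ holds in case $\mathrm{Bit}(h,i;e)$, and $\mathrm{Cell}_{F_0(\alpha,\beta,\gamma)}(i+1,j)$ holds in case $\neg\mathrm{Bit}(h,i;e)$.
\item[(A4)] $\mathrm{Cell}_{(q_a,\sigma)}(i,j)$ holds for some $0\le i,j<T$ and $\sigma\in\Gamma$.
\end{enumerate}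
Condition (A1) cannot be dropped: the number $0$ is divisible by every modulus, so with $\mathrm{Bit}_1$ and all $c_\sigma=0$ every cell whose modulus is in range would contain every symbol.

\begin{lemma}\label{lem:acc}
\begin{enumerate}
\item[(i)] If $\mathrm{Acc}_{\mathcal M,\omega}$ is true, then $\mathcal M$ accepts $\omega$.
\item[(ii)] If $\mathcal M$ accepts $\omega$ in $\tau$ steps, $T:=\tau+n+3\le P$, and $\mathrm{Bit}$ has capacity $T^2$, then $\mathrm{Acc}_{\mathcal M,\omega}$ is true.
\item[(iii)] For fixed $\mathcal M$ and a fixed template for $\mathrm{Bit}$, the sentence has length $O(|G|+n\log n)$ and the counting depth of $G$. It uses the variables of $G$ and a finite set of variables depending only on $\mathcal M$ and the template, and it is computable from $G$ and $\omega$ in polynomial time.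
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix witnesses. By (A1) they define a $T\times T$ array over $\Delta$. Let $b_i=1$ if $\mathrm{Bit}(h,i;e)$ holds and $b_i=0$ otherwise, and consider the run of $\mathcal M$ on $\omega$ with choices $b_0,b_1,\dots$. Let $i^*$ be the first time at which the head is on cell $T-1$, or $\infty$. We claim that row $i$ codes the configuration at time $i$ if $i<i^*$, and contains no state if $i\ge i^*$. Row $0$ is correct by (A2). If row $i$ codes the configuration at time $i$, then by (A3) and the definition of $F_{b_i}$ row $i+1$ codes the next configuration, except when the head moves from cell $T-2$ to cell $T-1$. In that case position $T-2$ receives a symbol of $\Gamma$, position $T-1$ keeps $\#$, and the state disappears. The state cannot disappear on the left, since the head never leaves cell $1$ to the left. A row without a state is copied unchanged by the last case of $F_b$. By the claim, the symbol in (A4) lies in a row that codes a configuration of the run, so the run is accepting.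

(ii) During the first $\tau$ steps of an accepting run the head stays in the cells up to $\tau+1\le T-2$, and afterwards the configuration is constant. So the configurations at times $0,\dots,T-1$ are coded by rows, and row $\tau$ contains $q_a$. The indices $iT+j$ with $0\le i,j<T$ are distinct and less than $T^2$. Take $e$ as in the definition of capacity $T^2$, let $c_\sigma$ code the set of indices at which $\sigma$ stands, and let $h$ code the set of $i<\tau$ at which $\delta_1$ is chosen. Since $T\le P$, the formula $\mathrm{Mul}(i,T,z)$ yields $z=iT$, and (A1)--(A4) hold.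

(iii) The quantifiers over $\Delta$ and $\Gamma$ are finite conjunctions and disjunctions whose size depends only on $\mathcal M$. The input enters only in (A2), where for each $\sigma\in\Gamma$ we write $\forall j\,\bigl(\bigvee_{2\le l\le n,\ \omega_l=\sigma}j=l\ \to\ \mathrm{Cell}_\sigma(0,j)\bigr)$. So $G$ occurs a number of times that depends only on $\mathcal M$ and the template, never inside a counting quantifier, and the input contributes $O(n)$ binary numerals of length $O(\log n)$.
\end{proof}

\section{Lower bounds for the full logics}\label{sec:lower}

All lower bounds for unbounded counting depth come from one reduction.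

\begin{proposition}\label{prop:red}
Let $\kappa(n)\ge n$ and $L\in\mathrm{DTIME}(\mathrm{tow}(\kappa(n)))$. There are a constant $C$, a finite set of variables $V$, and $\mathrm{PA}^{=}$ sentences $\Phi_\omega$ over $V$ such that $\omega\in L$ if and only if $\Phi_\omega$ is true. For $|\omega|=n$, the sentence $\Phi_\omega$ has length at most $C(\kappa(n)+n\log(n+2)+1)$ and counting depth at most $\kappa(n)+5$, and it is computable from $\omega$ and $\kappa(n)$ in time polynomial in $\kappa(n)$.
\end{proposition}

\begin{proof}
Let $\mathcal M$ be a machine in normal form that accepts exactly the words of $L$, each within $O(\mathrm{tow}(\kappa(n))^2)$ steps. There is $n_0\ge2$ such that for $n\ge n_0$ this bound is at most $2^{\mathrm{tow}(\kappa(n))}=\mathrm{tow}(\kappa(n)+1)$. The finitely many shorter words are mapped to $0=0$ or $0=1$ by a table. For $n\ge n_0$ write $\kappa=\kappa(n)$, and let $\Phi_\omega=\mathrm{Acc}_{\mathcal M,\omega}$ be built from $\mathrm{Bit}_1$ and from $G=G_{\kappa+4}$ with the standard base. By \eqref{eq:growth}, $P=P_{\kappa+4}\ge\mathrm{tow}(\kappa+5)$ and $|G|=O(\kappa)$. The claims on length,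 depth, variables and time follow from Proposition~\ref{prop:G} and Lemma~\ref{lem:acc}(iii), and Lemma~\ref{lem:acc}(i) shows that $\Phi_\omega$ is false for $\omega\notin L$.

Let $\omega\in L$ be accepted in $\tau\le s:=\mathrm{tow}(\kappa+1)$ steps. We verify the hypotheses of Lemma~\ref{lem:acc}(ii). Put $m=\mathrm{tow}(\kappa+3)-1$ and $j=\mathrm{tow}(\kappa+2)$, so $m+1=2^j$. Using $j\,2^j\le2^{2j}$ and $2j\le2^j$, we get
\[
(m+1)!\le(m+1)^{m+1}=2^{j2^j}\le2^{2^{2j}}\le2^{2^{2^j}}=\mathrm{tow}(\kappa+5)\le P,
\]
so $\mathrm{Bit}_1$ has capacity $m$ by Lemma~\ref{lem:bit1}. Since $\mathrm{tow}(k)\ge k+1$, we have $s\ge\kappa+2\ge n+2$, hence $T=\tau+n+3\le3s$. Since $s\ge4$, we have $2^s\ge s^2\ge16$ and therefore $T^2\le9s^2\le2^{s^2}-1\le2^{2^s}-1=m$. Also $T\le m\le P$. So $\Phi_\omega$ is true.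
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:hier} with $\kappa(n)=n$ there is $L\in\mathrm{DTIME}(\mathrm{tow}(n))\setminus\mathrm{DTIME}(\mathrm{tow}(n-1))$. This $L$ is not decidable in elementary time: for fixed $h$ and large $n$ we have $n\le\mathrm{tow}(n-1-h)$, so $\exp_h(n)\le\mathrm{tow}(n-1)$. Proposition~\ref{prop:red} reduces $L$ to $\mathrm{PA}^{=}$ in polynomial time, and Lemma~\ref{lem:translate} continues this to a reduction to $\mathrm{PA}^{\ge}$ in time $2^{O(n)}$. In both cases the sentence has length at most $\exp_2(n)$ for large $n$. A decision procedure running in time $O(\exp_h(N))$ for either logic would thus decide $L$ in time $O(\exp_{h+2}(n))$, a contradiction.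
\end{proof}

This argument tolerates an exponential blowup of the sentences. The linear length of $G_k$ is needed only for the next proof, and there the term $n\log n$ in the length dictates the choice of $\kappa$.

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:sharp}(2)]
Let $\kappa(n)=n\lceil\log(n+2)\rceil$ and let $L$ lie in the set \eqref{eq:hier}. The sentences $\Phi_\omega$ of Proposition~\ref{prop:red} use a fixed finite set of variables, are computable in polynomial time, and have length $N\le C_1\kappa(n)$ for $n\ge1$ and some constant $C_1$. If $\mathrm{PA}^{=}$ were decidable in time $\mathrm{tow}(\lfloor\varepsilon N\rfloor)$ with $\varepsilon=1/(2C_1)$, then $L$ would be decidable in time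
\[
n^{O(1)}+O\bigl(\mathrm{tow}(\lfloor\kappa(n)/2\rfloor)\bigr)=O\bigl(\mathrm{tow}(\kappa(n)-1)\bigr),
\]
contrary to the choice of $L$. If $\leftrightarrow$ is primitive, Lemma~\ref{lem:translate} increases lengths by a constant factor and adds one variable, so the same argument, with a larger $C_1$, applies to $\mathrm{PA}^{\ge}$. With only $\wedge,\vee,\neg$, the translated sentences have length $N\le2^{C_2\kappa(n)}$ and are computable in time $2^{O(\kappa(n))}$. With $\varepsilon=1/(2C_2)$ we have $\lfloor\varepsilon\log N\rfloor\le\lfloor\kappa(n)/2\rfloor$, and a procedure running in time $\mathrm{tow}(\lfloor\varepsilon\log N\rfloor)$ would decide $L$ in time $2^{O(\kappa(n))}+O(\mathrm{tow}(\lfloor\kappa(n)/2\rfloor))=O(\mathrm{tow}(\kappa(n)-1))$, which is again a contradiction.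
\end{proof}

\begin{proof}[Proof of hardness in Theorem~\ref{thm:sharp}(3)]
Let $L\in\mathrm{DTIME}(\mathrm{tow}(f(n)))$ with $f$ elementary. Choose $h\ge1$ with $f(n)\le\exp_h(n)$ for large $n$, and put $\kappa(n)=\exp_h(n)\ge n$. Then $L\in\mathrm{DTIME}(\mathrm{tow}(\kappa(n)))$. The map $\omega\mapsto\Phi_\omega$ is computable in time polynomial in $\exp_h(n)$, and its translation by Lemma~\ref{lem:translate} in time $2^{O(\exp_h(n))}$. Both bounds are elementary.
\end{proof}

\section{The lower bound for bounded counting depth}\label{sec:depth}

Fix $d\ge1$. Only $G_0,\dots,G_{d-1}$ have counting depth at most $d$, and the reduction of Section~\ref{sec:lower} is now wasteful in two places. First, with the standard base $P_{d-1}$ is a constant; the base must grow with the input, using ordinary quantifiers only. Second, the hypothesis of Lemma~\ref{lem:bit1} forces $2^m\le(m+1)!\le P$, so the guaranteed capacity is at most $\log P$ and one exponential is lost. We repair both.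

\subsection{A triply exponential base}

Without counting, one can define multiplication by doubly exponentially large factors with a formula of linear length, in the style of Fischer and Rabin: a factor of size about $U^2$ is written as $t_1t_2+t_3$ with $t_i\le U$, and \eqref{eq:share} merges the four recursive calls. Let $\mu_0(x,t,w)$ be
\[
(t=0\wedge w=0)\vee(t=1\wedge w=x)\vee(t=2\wedge w=x+x),
\]
and let $\mu_{k+1}(x,t,w)$ be
\begin{align*}
\exists x'\exists t_1\exists t_2\exists t_3\exists a_1\exists a_2\exists a_3\exists a_4\,\Bigl(&x'=x\ \wedge\ t=a_1+t_3\ \wedge\ w=a_3+a_4\ \wedge\\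
\forall x\forall t\forall w\,\bigl(\bigl[&(x,t,w)=(t_2,t_1,a_1)\vee(x,t,w)=(x',t_2,a_2)\ \vee\\
&(x,t,w)=(a_2,t_1,a_3)\vee(x,t,w)=(x',t_3,a_4)\bigr]\to\mu_k(x,t,w)\bigr)\Bigr).
\end{align*}

\begin{lemma}\label{lem:mu}
Let $U_0=2$ and $U_{k+1}=U_k^2+U_k$. Then $\mu_k(x,t,w)$ holds if and only if $0\le t\le U_k$ and $w=xt$. Moreover $U_k\ge2^{2^k}$ and $|\mu_k|=O(k+1)$, and all $\mu_k$ use the same finite set of variables.
\end{lemma}

\begin{proof}
The case $k=0$ is read off from the definition. Assume the claim for $k$ and put $U=U_k$. By \eqref{eq:share}, the universal part of $\mu_{k+1}$ says that $0\le t_1,t_2,t_3\le U$, $a_1=t_1t_2$, $a_2=xt_2$, $a_3=xt_2t_1$ and $a_4=xt_3$. So $\mu_{k+1}(x,t,w)$ says that $t=t_1t_2+t_3$ for some $t_i\in[0,U]$ and that $w=xt_1t_2+xt_3=xt$. Every such $t$ lies in $[0,U^2+U]$. Conversely, if $0\le t<U^2+U$, division by $U$ gives $t=Ut_2+t_3$ with $t_2\le U$ and $t_3<U$; and $U^2+U=U\cdot U+U$. The bound $U_k\ge2^{2^k}$ follows from $U_{k+1}\ge U_k^2$. Finally, $\mu_{k+1}$ is one copy of $\mu_k$ wrapped in a fixed string.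
\end{proof}

For $\nu\ge2$ let $D_0(v)$ be $\forall t\,\bigl((t\ge1\wedge\mu_\nu(0,t,0))\to\exists x\,\mu_\nu(x,t,v)\bigr)$, where the arguments are passed through auxiliary variables as in Section~\ref{sec:tools}. It says that every $t\in[1,U_\nu]$ divides $v$, so it defines divisibility by $P_0=\Lambda(U_\nu)$; its length is $O(\nu)$ and it contains no counting quantifier. With $z=\exp_2(\nu-1)\ge4$ we have $U_\nu-2\ge z^2-2\ge z+2$, so Lemma~\ref{lem:lcm} gives $P_0\ge2^{z+2}=4\exp_3(\nu-1)\ge\exp_3(\nu-1)+3$. Proposition~\ref{prop:G} with $a=\exp_3(\nu-1)$ yields, for this base,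
\begin{equation}\label{eq:growth2}
P_k\ge\exp_{k+3}(\nu-1),\qquad|G_k|=O(\nu+k).
\end{equation}

\subsection{A denser coding}

Primes are pairwise coprime and dense, but the $i$-th prime is not given by a polynomial in $i$. It suffices to have disjoint intervals, with endpoints polynomial in $i$, each of which contains a prime. Let $p_1<p_2<\cdots$ be the primes. By a theorem of Ingham \cite{Ingham}, $p_{l+1}-p_l=O(p_l^\theta)$ for each $\theta>5/8$. Fix $\theta$ with $5/8<\theta<2/3$. If $p_l$ is the largest prime with $p_l\le j^3$, then $j^3<p_{l+1}\le j^3+O(j^{3\theta})$, and $3\theta<2$. Since $(j+1)^3>j^3+3j^2$, there is a constant $i_0\ge1$ such that for every $j\ge i_0$ some prime lies strictly between $j^3$ and $(j+1)^3$.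

Let $\mathrm{Bit}_2(c,i;e)$, in which $e$ is not used, be the formula
\begin{align*}
i\ge0\ \wedge\ \exists j\exists z_2\exists z_3\exists p\,\bigl(&j=i+i_0\wedge\mathrm{Mul}(j,j,z_2)\wedge\mathrm{Mul}(z_2,j,z_3)\wedge z_3<p<z_3+3z_2+3j+1\\
&\wedge\mathrm{Div}(p,c)\wedge\neg\exists a\exists a'\,(a\ge2\wedge a'\ge2\wedge\mathrm{Mul}(a,a',p))\bigr).
\end{align*}
For $c\ge0$ it says that $i\ge0$ and that some prime $p\le P$ with $(i+i_0)^3<p<(i+i_0+1)^3$ divides $c$. To see this, note that $\mathrm{Div}(p,c)$ forces $p\le P$. If $j^3<p\le P$, then $j\le P$, so the two products defining $z_2=j^2$ and $z_3=j^3$ are within the range of $\mathrm{Mul}$. Also $p>j^3\ge1$, and in any factorization $p=aa'$ we have $a'\le p\le P$, so the last conjunct expresses primality.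

\begin{lemma}\label{lem:bit2}
If $(m+i_0)^3\le P$, then $\mathrm{Bit}_2$ has capacity $m$.
\end{lemma}

\begin{proof}
For $0\le i<m$ let $I_i$ be the open interval between $(i+i_0)^3$ and $(i+i_0+1)^3$, and choose a prime $\pi_i\in I_i$. Then $\pi_i<(m+i_0)^3\le P$. Given $S$, let $c=\prod_{i\in S}\pi_i$. If $i\in S$, then $\pi_i$ witnesses $\mathrm{Bit}_2(c,i;e)$. Conversely, a prime $p\in I_i$ that divides $c$ equals $\pi_{i'}$ for some $i'\in S$, and $i'=i$ because the intervals are disjoint.
\end{proof}

\begin{proof}[Proof of hardness in Theorem~\ref{thm:sharp}(1)]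
Let $L\in\mathrm{NTIME}(\exp_{d+2}(n^c))$ with $c\ge1$, and let $\mathcal M$ be a machine in normal form that accepts exactly the words of $L$, each within $C\exp_{d+2}(n^c)^2$ steps. Put $a=n^{c+1}$ and $E=\exp_{d+2}(a)$. By \eqref{eq:exp}, $E\ge\exp_{d+2}(n^c+2)\ge\exp_{d+2}(n^c)^4$, so for large $n$ the number of steps is at most $E$. Short words are handled by a table. For the others take $\nu=a+2$ and $G=G_{d-1}$, which exists because $d\ge1$ and has counting depth $d$. By \eqref{eq:growth2}, $P=P_{d-1}\ge\exp_{d+2}(a+1)$. By \eqref{eq:exp} with $h=d$, we have $\exp_{d+1}(a+1)\ge\exp_{d+1}(a)^2\ge7\exp_{d+1}(a)$ for $a\ge2$, and hence $P\ge E^7$.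

Build $\mathrm{Acc}_{\mathcal M,\omega}$ from $G$ and $\mathrm{Bit}_2$. If $\omega\notin L$, it is false by Lemma~\ref{lem:acc}(i). If $\omega$ is accepted in $\tau\le E$ steps, then for large $n$ we have $T=\tau+n+3\le2E$ and $(T^2+i_0)^3\le(5E^2)^3\le E^7\le P$. So $T\le P$, the predicate $\mathrm{Bit}_2$ has capacity $T^2$ by Lemma~\ref{lem:bit2}, and the sentence is true by Lemma~\ref{lem:acc}(ii). It has counting depth $d$ and length $O(n^{c+1}+n\log n)$, and it is computable in polynomial time. For $\mathrm{PA}^{\ge}$ apply Lemma~\ref{lem:translate}; since $d$ is fixed, the length grows by a constant factor, and the depth is preserved.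
\end{proof}

\section{Eliminating one quantifier}\label{sec:types}

For the upper bounds we do not run a quantifier elimination procedure. We only bound the coefficients, moduli and constants that such a procedure would produce. These bounds tell how far each quantifier has to search, and the sentence is then evaluated directly. The argument treats both counting quantifiers at once.

Fix a set $V$ of at most $N$ variables. For integers $A,M\ge1$ and $B\ge0$, a set $S\subseteq\mathbb Z^V$ is \emph{of type $(A,M,B)$} if it is a finite Boolean combination of conditions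
\[
\sum_{v\in V}a_vv+c\ge0\quad(a_v,c\in\mathbb Z,\ |a_v|\le A,\ |c|\le B)\qquad\text{and}\qquad v\equiv r\pmod M .
\]
The sets of a given type are closed under Boolean operations. A set of type $(A,M,B)$ is also of type $(A',M',B')$ if $A\le A'$, $B\le B'$ and $M\mid M'$; we then write $(A,M,B)\preceq(A',M',B')$.

Let $S$ be of type $(A,M,B)$, given by a fixed Boolean combination, and let $y\in V$. We write $\bar x$ for an assignment to $V\setminus\{y\}$ and $S_{\bar x}=\{y:(\bar x,y)\in S\}$ for the fiber. An inequality $ay+t\ge0$ with $a>0$ reads $ay\ge-t$, and with $a<0$ it reads $\neg(|a|y\ge t+1)$. So every inequality involving $y$ is a condition $ky\ge\ell$ or the negation of one, where $1\le k\le A$ and $\ell$ is an affine form in $\bar x$ with coefficients at most $A$ and constant at most $B+1$ in absolute value. The number of pairs $(k,\ell)$ is at most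
\[
J=A(2A+1)^N(2B+3).
\]
For given $\bar x$, the condition $ky\ge\ell$ holds if and only if $y\ge\lceil\ell/k\rceil$. We call $\lceil\ell/k\rceil$ a \emph{breakpoint}. Two facts are used repeatedly; put $\Lambda=\Lambda(A)$.
\begin{enumerate}
\item[(F1)] If $y\equiv y'\pmod M$ and the same breakpoints are at most $y$ as are at most $y'$, then $y\in S_{\bar x}$ if and only if $y'\in S_{\bar x}$, because all conditions have the same truth values at $y$ and $y'$.
\item[(F2)] The residues of $\bar x$ modulo $M\Lambda$ determine, for each pair $(k,\ell)$, the number $\rho\in[0,k)$ with $\lceil\ell/k\rceil=(\ell+\rho)/k$, and the residue of $\lceil\ell/k\rceil$ modulo $M$. Indeed, $kM$ divides $M\Lambda$, so $\ell$ is known modulo $kM$. This determines $\rho\equiv-\ell\pmod k$, then $\ell+\rho$ modulo $kM$, and then $(\ell+\rho)/k$ modulo $M$.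
\end{enumerate}
Quantifying $y$ gives a subset of $\mathbb Z^V$ that does not depend on $y$.

\begin{lemma}\label{lem:exists}
If $S$ is of type $(A,M,B)$, then $\exists y\,S$ and $\forall y\,S$ are of type
\[
\bigl(2A^2,\ M\Lambda,\ 2A(B+1)+A^2(M+1)\bigr).
\]
\end{lemma}

\begin{proof}
Since $\forall y\,S$ is the complement of $\exists y\,(\mathbb Z^V\setminus S)$, it suffices to treat $\exists$. We claim that $S_{\bar x}\ne\emptyset$ if and only if one of the following holds: (I) for some residue $r$, the Boolean combination defining $S$ is true when all conditions $ky\ge\ell$ are set to false and $y$ is given the residue $r$ modulo $M$; (II) $\lceil\ell/k\rceil+i\in S_{\bar x}$ for some pair $(k,\ell)$ and some $0\le i<M$. If (I) holds, every sufficiently negative $y\equiv r$ lies in $S_{\bar x}$, and (II) names an element. Conversely, let $y\in S_{\bar x}$. If $y$ is below all breakpoints, (I) holds. Otherwise let $\beta$ be the largest breakpoint with $\beta\le y$, and let $y'\equiv y\pmod M$ with $\beta\le y'<\beta+M$. Then $\beta\le y'\le y$, so $y'\in S_{\bar x}$ by (F1), and (II) holds.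

Condition (I) is of type $(A,M,B)$. For (II), take a disjunction over the residues of $\bar x$ modulo $M\Lambda$ and over $(k,\ell)$ and $i$. By (F2), in each disjunct $y=(\ell+\rho+ki)/k$ with a known $\rho$, and the congruence conditions on $y$ have known truth values. A condition $k'y\ge\ell'$ becomes $k'\ell-k\ell'+k'(\rho+ki)\ge0$. Its coefficients are at most $2A^2$, and since $0\le\rho+ki<kM$ its constant is at most $2A(B+1)+A^2M$ in absolute value. The conditions that do not involve $y$ are unchanged.
\end{proof}

For a counting quantifier a single witness near a breakpoint is not enough: we need the number of elements between consecutive breakpoints. This requires knowing the order of the breakpoints, and the count is a rational combination of them with denominators dividing $M\Lambda$. Clearing the denominators puts the modulus into the coefficients.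

\begin{lemma}\label{lem:count}
If $S$ is of type $(A,M,B)$ and $x\in V\setminus\{y\}$, then $\exists^{\ge x}y\,S$ and $\exists^{=x}y\,S$ are of type
\[
\Bigl(\max\bigl(2A^2,(2JA+1)\Lambda M\bigr),\ M\Lambda,\ \max\bigl(2A(B+1),\Lambda MJ(2A+2B+3+M)\bigr)\Bigr).
\]
\end{lemma}

\begin{proof}
Let the \emph{data} of $\bar x$ consist of the truth values of the inequalities that do not involve $y$, the truth values of the conditions $\ell/k\le\ell'/k'$ for all pairs, and the residues of $\bar x$ modulo $M\Lambda$. The condition $\ell/k\le\ell'/k'$ is $k\ell'-k'\ell\ge0$, with coefficients at most $2A^2$ and constant at most $2A(B+1)$. So the set of $\bar x$ with given data is of the claimed type, and there are finitely many possible data. It suffices to fix the data and to express the quantified statement, for $\bar x$ with these data, by conditions of the claimed type.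

The data let us number the pairs so that $\ell_1/k_1\le\dots\le\ell_m/k_m$, where $m\le J$. The breakpoints $b_i=\lceil\ell_i/k_i\rceil$ satisfy $b_1\le\dots\le b_m$. For $y\in[b_i,b_{i+1})$ we have $y\ge b_j$ if and only if $j\le i$. So there is a set $\mathcal R_i$ of residues modulo $M$, determined by the data, such that $y\in[b_i,b_{i+1})$ lies in $S_{\bar x}$ exactly when its residue is in $\mathcal R_i$. The same holds for the unbounded pieces $(-\infty,b_1)$ and $[b_m,\infty)$, or for $\mathbb Z$ if $m=0$. If the residue set of an unbounded piece is nonempty, then $S_{\bar x}$ is infinite, and the quantified statement is true for $\exists^{\ge x}$ and false for $\exists^{=x}$.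

Otherwise $S_{\bar x}$ is finite. Let $r_i=|\mathcal R_i|\le M$ and write $b_{i+1}-b_i=M\lambda_i+\sigma_i$ with $0\le\sigma_i<M$. The interval $[b_i,b_{i+1})$ consists of an initial segment of $\sigma_i$ points followed by $\lambda_i$ full periods. So it contains $\epsilon_i+r_i\lambda_i$ elements of $S_{\bar x}$, where $0\le\epsilon_i\le\sigma_i$ counts those in the initial segment. By (F2) the data determine $b_i$ and $b_{i+1}$ modulo $M$, hence $\sigma_i$ and $\epsilon_i$. Therefore
\[
|S_{\bar x}|=\sum_{i=1}^{m-1}\Bigl(\frac{r_i}{M}(b_{i+1}-b_i)+\eta_i\Bigr),\qquad\eta_i=\epsilon_i-\frac{r_i\sigma_i}{M},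
\]
where $\eta_i$ is determined by the data, $M\eta_i\in\mathbb Z$, and $|\eta_i|\le M$ because both $\epsilon_i$ and $r_i\sigma_i/M$ lie in $[0,M]$. Let $\iota\in\{0,1\}$. Multiplying $|S_{\bar x}|\ge x+\iota$ by $\Lambda M$ and using $\Lambda b_i=(\Lambda/k_i)(\ell_i+\rho_i)$ with $\rho_i$ as in (F2), we obtain
\[
\sum_{i=1}^{m-1}\Bigl(r_i\frac{\Lambda}{k_{i+1}}(\ell_{i+1}+\rho_{i+1})-r_i\frac{\Lambda}{k_i}(\ell_i+\rho_i)+\Lambda M\eta_i\Bigr)-\Lambda Mx-\Lambda M\iota\ge0 .
\]
This is an integral inequality in $\bar x$; here we use that $x\ne y$. Each of the at most $J$ summands contributes at most $2M\Lambda A$ to a coefficient and at most $2M\Lambda(B+1+A)+\Lambda M^2$ to the constant. So the coefficients are at most $(2JA+1)\Lambda M$, and the constant is at most $\Lambda MJ(2A+2B+2+M)+\Lambda M\le\Lambda MJ(2A+2B+3+M)$. The statement $\exists^{\ge x}y\,S$ is the inequality for $\iota=0$, and $\exists^{=x}y\,S$ is the inequality for $\iota=0$ together with the negation of the one for $\iota=1$.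
\end{proof}

\section{Upper bounds}\label{sec:upper}

Let $\varphi$ be a sentence of either logic of length $N\ge4$, with variable set $V$, with $q$ ordinary quantifiers and counting depth $d$. Then $|V|,q,d\le N$. Each subformula defines a subset of $\mathbb Z^V$.

\subsection{Types of subformulas}

A term of length $l$ is an affine form in which the absolute values of the coefficients and the constant add up to at most $2^l$. This holds for variables and binary constants, and it is preserved by sums and differences, since $2^{l_1}+2^{l_2}\le2^{l_1+l_2+1}$, and by multiplication with a constant. An equation is a conjunction of two inequalities, $t<t'$ is $t'-t-1\ge0$, and a congruence depends only on residues modulo the product $M_0\le2^N$ of all moduli in $\varphi$. So every atom is of type $\Theta_{0,0}=(2^{2N},M_0,2^{2N})$.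

Ordinary and counting quantifiers alternate arbitrarily in $\varphi$, but only the counting steps are expensive. We therefore organize the estimate into rounds of $q$ ordinary steps followed by one counting step. For $c\ge0$ and $0\le j<q$, let $\Theta_{c,j+1}$ be the triple obtained from $\Theta_{c,j}$ by Lemma~\ref{lem:exists}, and let $\Theta_{c+1,0}$ be obtained from $\Theta_{c,q}$ by Lemma~\ref{lem:count}. In both lemmas the new triple dominates the old one with respect to $\preceq$, so the triples increase along the lexicographic order of the indices.

\begin{lemma}\label{lem:stages}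
A subformula of $\varphi$ with counting depth at most $c$ and at most $j$ nested ordinary quantifiers is of type $\Theta_{c,j}$.
\end{lemma}

\begin{proof}
We use induction on the subformula. Atoms are covered by $\Theta_{0,0}\preceq\Theta_{c,j}$, and Boolean combinations by closure. For $\exists y\,\psi$ or $\forall y\,\psi$, the formula $\psi$ is of type $\Theta_{c,j-1}$, and Lemma~\ref{lem:exists} applies. For a counting quantifier applied to $\psi$, the formula $\psi$ has counting depth at most $c-1$ and at most $q$ nested ordinary quantifiers, so it is of type $\Theta_{c-1,q}$. Lemma~\ref{lem:count} gives type $\Theta_{c,0}\preceq\Theta_{c,j}$.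
\end{proof}

\begin{lemma}\label{lem:size}
All entries of $\Theta_{c,j}$ with $c\le d$ and $j\le q$ are at most $R=2^{\exp_{d+2}(4N)}$.
\end{lemma}

\begin{proof}
Put $X_0=2^{2N}$, $z_c=2^{N+3}\log X_c$ and $X_{c+1}=2^{2^{z_c}}$. The sequence $X_c$ is increasing. We show: if the entries of $\Theta_{c,0}$ are at most $X_c$, then those of $\Theta_{c,0},\dots,\Theta_{c,q}$ and of $\Theta_{c+1,0}$ are at most $X_{c+1}$.

Let $Y=(2X_c)^{2^N}$; note $Y\ge2X_0=2^{2N+1}\ge5N+9$. An ordinary step replaces $2A$ by $4A^2=(2A)^2$, independently of $M$ and $B$. So $A\le Y$ and $\Lambda(A)\le A!\le Y^Y$ throughout the round. Let $Z=\max(M,B)+1$. Initially $Z\le X_c+1\le Y$. An ordinary step multiplies $Z$ by at most $Y^Y$: the new $M$ plus one is at most $Y^Y(M+1)$, and the new $B$ plus one is at most $(2Y+Y^2+1)Z\le Y^3Z$. Hence $Z\le Y^{NY+1}$ throughout the round.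

In the counting step, $J\le Y(2Y+1)^N\cdot3Z\le Y^{2N+2}Z$. The entries of the new triple are bounded as follows:
\begin{align*}
(2JA+1)\Lambda M&\le3JA\Lambda M\le Y^{Y+2N+4}Z^2,\\
\Lambda MJ(2A+2B+3+M)&\le Y^{Y+2N+2}Z^2(2Y+4Z)\le Y^{Y+2N+4}Z^3,
\end{align*}
and $2A^2\le Y^3$, $M\Lambda\le Y^YZ$, $2A(B+1)\le Y^2Z$. All are at most
\[
Y^{Y+2N+4}Z^3\le Y^{(3N+1)Y+2N+7}\le Y^{(5N+8)Y}\le Y^{Y^2},
\]
and the entries within the round obey the same bound. Finally $\log Y^{Y^2}=Y^2\log Y\le Y^3$ and $\log Y^3=3\cdot2^N(1+\log X_c)\le2^{N+3}\log X_c=z_c$, so $Y^{Y^2}\le2^{2^{z_c}}=X_{c+1}$.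

By induction all entries in question are at most $X_{d+1}$. Since $\log X_{c+1}=2^{z_c}$, we have $z_{c+1}=2^{z_c+N+3}$: one exponential per round. To absorb the shift, let $\xi_c=z_c+N+5$. Then $\xi_{c+1}=2^{\xi_c-2}+N+5\le2^{\xi_c-2}+\xi_c\le2^{\xi_c}$, and $\xi_0=16N2^N+N+5\le32N2^N\le2^{2N+5}\le2^{4N}$. So $z_d\le\xi_d\le\exp_{d+1}(4N)$ and $X_{d+1}=2^{2^{z_d}}\le2^{\exp_{d+2}(4N)}=R$.
\end{proof}

\subsection{Evaluation in bounded ranges}

\begin{lemma}\label{lem:range}
Let $\psi$ be a subformula of $\varphi$, let $y\in V$, and let the variables other than $y$ be assigned values of absolute value at most $H$. Put $H'=NRH+R+2$ and let $F=\{y:\psi\}$ be the fiber.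
\begin{enumerate}
\item[(a)] If $F\ne\emptyset$, then $F$ has an element with $|y|<H'+R$. The same holds for $\mathbb Z\setminus F$.
\item[(b)] $F$ is infinite if and only if it has an element with $H'\le|y|<H'+R$. If $F$ is finite, then $F\subseteq(-H',H')$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:stages} and~\ref{lem:size}, $\psi$ is of some type $(A,M,B)$ with $A,M,B\le R$. Every breakpoint satisfies $|\lceil\ell/k\rceil|\le|\ell|\le NRH+R+1<H'$. By (F1), membership in $F$ depends only on $y$ modulo $M$ on each of the rays $y\ge H'$ and $y\le-H'$. So an element of $F$ on one of the rays yields infinitely many elements of $F$, and one of them satisfies $H'\le|y|<H'+M\le H'+R$. An infinite $F$ meets one of the rays, and so (b) follows. For (a), an element of $F$ either has $|y|<H'$ or lies on a ray, and $\mathbb Z\setminus F$ has the same periodicity.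
\end{proof}

\begin{proposition}\label{prop:space}
There is an algorithm that decides the truth of every sentence of $\mathrm{PA}^{=}$ or $\mathrm{PA}^{\ge}$ and that, for all sufficiently large $N$, uses space at most $\exp_{d+2}(4N+1)$ on sentences of length $N$ and counting depth $d$. The threshold for $N$ does not depend on $d$.
\end{proposition}

\begin{proof}
Sentences with $N<4$ are handled by a table. Otherwise compute $R$, and put $H_0=0$, $H'_i=NRH_i+R+2$ and $H_{i+1}=H'_i+R$. We evaluate $\varphi$ recursively, maintaining an assignment to all of $V$ that starts as the zero assignment, in such a way that a subformula in the scope of $i$ quantifiers is evaluated only at assignments bounded by $H_i$. Atoms and connectives are evaluated directly. For a quantifier that binds $y$ in $\psi$ and lies in the scope of $i$ quantifiers, we save the value of $y$, run through all $y$ with $|y|<H_{i+1}$, evaluate $\psi$ each time, and restore $y$. By Lemma~\ref{lem:range}(a) this decides $\exists y\,\psi$ and $\forall y\,\psi$. For a counting quantifier, Lemma~\ref{lem:range}(b) tells whether the fiber is infinite, which settles the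 answer; otherwise a counter gives the size of the fiber, which is compared with the value of $x$.

We have $H_{i+1}+1=NRH_i+2R+3\le4NR(H_i+1)$, and at most $N$ quantifiers are nested, so all values are bounded by $(4NR)^N$ and all counters by $2(4NR)^N$. All numbers that occur, including those needed to evaluate atoms, have $O(N\log(NR))$ bits. The recursion has depth at most $N$ and stores $O(1)$ numbers per level in addition to the assignment. The binary expansion of $R$ is computed in space $O(\log R)$ by repeated exponentiation. So the space is at most $N^{C}\log R=N^C\exp_{d+2}(4N)$ for an absolute constant $C$. For large $N$ we have $N^C\le\exp_2(4N)\le\exp_{d+2}(4N)$, and \eqref{eq:exp} gives $\exp_{d+2}(4N)^2\le\exp_{d+2}(4N+1)$.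
\end{proof}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:sharp}]
For fixed $d$, Proposition~\ref{prop:space} gives space $\exp_{d+2}(O(N))$, and hence time $2^{O(\exp_{d+2}(4N+1))}$, which is elementary. This completes part (1). In general $d\le N$, so the space is at most $S=\exp_{N+2}(4N+1)$ and the time is at most $2^{O(S)}\le2^{2^S}=\exp_{N+4}(4N+1)$ for large $N$. Since $4N+1\le\mathrm{tow}(N-4)$ for large $N$, the time is at most $\exp_{N+4}(\mathrm{tow}(N-4))=\mathrm{tow}(2N)$. This completes part (2), and since $N\mapsto2N$ is elementary it gives membership in $\mathrm{TOWER}$, which completes part (3).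
\end{proof}

\begin{thebibliography}{9}

\bibitem{CHM}
Dmitry Chistikov, Christoph Haase, Alessio Mansutti,
\emph{Presburger arithmetic with threshold counting quantifiers is easy},
arXiv:2103.05087 (2021).

\bibitem{Ingham}
Ingham,
\emph{On the difference between consecutive primes},
Quart. J. Math. 8 (1937).

\bibitem{Schmitz}
S. Schmitz,
\emph{Complexity hierarchies beyond elementary},
ACM ToCT 2016.

\end{thebibliography}
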